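\title{The group of differences of mis\`ere impartial games}

\begin{abstract}
The values of finite impartial games under mis\`ere play form a cancellative commutative monoid $\mathcal M$ under disjunctive sum. We show that its group of differences $\mathcal D$ is isomorphic to $\mathbb Z/2\oplus\bigoplus_{n\in\mathbb N}\mathbb Z$, that is, to the multiplicative group of nonzero rationals. The proof attaches to each value $x$ the finite set of differences between its options and $x$. Each difference that occurs in this way gives a homomorphism from $\mathcal D$ to $\mathbb Z$ or to $\mathbb Z/2$, and together these homomorphisms embed $\mathcal D$ in a direct sum of cyclic groups. The method also gives a canonical splitting of $\mathcal D$ by a parity function, shows that option differences other than $1$ generate infinite cyclic direct summands, and bounds divisibility in $\mathcal D$ by birthdays.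
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Games and values}
A finite impartial game, or \emph{form}, is a hereditarily finite set $G$; its elements are its \emph{options}, and $G'$ denotes a typical option. Two players alternately replace the current form by one of its options. Under \emph{mis\`ere play} the player who makes the last move loses. A form is N if the next player to move can force a win, and P otherwise; this is its \emph{outcome} $o^-(G)$. Thus the terminal form $\{\}$ is N, and a nonterminal form is N if and only if some option is P. In the \emph{disjunctive sum} $G+H$ a player moves in exactly one summand, so the options of $G+H$ are the forms $G'+H$ and $G+H'$. The \emph{nim-heap} $\ast n$ is the form with options $\ast 0,\dots,\ast(n-1)$. We write $0=\ast 0=\{\}$ and $1=\ast 1$. The form $1$ is P, because its only option is terminal.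

The outcome of a sum is not determined by the outcomes of the summands, so one asks when two forms are interchangeable in every sum. Put
\[
G=H\quad\text{if}\quad o^-(G+X)=o^-(H+X)\ \text{ for all forms } X .
\]
The class $[G]$ of $G$ is its \emph{value}. Between forms the sign $=$ always means equality of values; two forms that are the same set are called \emph{identical}. If $G=H$ then $G+K=H+K$, since $K+X$ is again a form. So the values form a commutative monoid $\mathcal M$ with identity $0$. We write $\ast n$ also for the value of the nim-heap.

By a theorem of Conway, $\mathcal M$ is cancellative: $x+z=y+z$ implies $x=y$. Hence $\mathcal M$ embeds in its \emph{group of differences}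
\[
\mathcal D=\{x-y: x,y\in\mathcal M\},\qquad x_1-y_1=x_2-y_2\iff x_1+y_2=x_2+y_1 .
\]
A \emph{unit} is an element of $\mathcal M$ with an inverse in $\mathcal M$, and two values that differ by a unit are \emph{associates}, written $x\approx y$. The following facts are known.
\begin{enumerate}
\item[(i)] The only units of $\mathcal M$ are $0$ and $1$, and $1+1=0$.
\item[(ii)] The only nonzero torsion element of $\mathcal D$ is $1$.
\item[(iii)] Hence $\mathcal D/{\approx}$ is a torsion-free abelian group.
\end{enumerate}
Here $\mathcal D/{\approx}$ is the quotient of $\mathcal D$ by the subgroup $\langle 1\rangle$ consisting of $0$ and $1$, and for $d,e\in\mathcal D$ we write $d\approx e$ if $d-e\in\langle1\rangle$.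

\subsection*{The question}
What is the isomorphism type of $\mathcal D$? The question comes from Siegel's paper \cite{Siegel}.

Under normal play, where the last mover wins, the monoid of values is already a group. The winner of $X$ wins $G+G+X$ by following a winning strategy in $X$ and mirroring every move made in $G+G$, so $G+G$ has value $0$ and every element has order at most $2$. Under mis\`ere play mirroring makes the last move, and by (i) almost nothing is invertible. The group $\mathcal D$ records which relations between sums of values survive, and by (ii) it is nearly torsion-free.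

If $\mathcal M/{\approx}$ were a free commutative monoid, so that values factored uniquely up to associates, then $\mathcal D/{\approx}$ would be free abelian on the same basis. This suggests a free group as the answer, but we neither assume nor prove unique factorization, and facts of the type (i)--(iii) do not decide the matter. The additive monoid $\{0\}\cup\{q\in\mathbb Q:q\ge1\}$ is countable and cancellative, its only unit is $0$, and each nonzero element is a sum of indecomposable elements, namely of rationals in $[1,2)$. Its group of differences is $\mathbb Q$, which is torsion-free and, being divisible, not free. So freeness has to come from the games.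

\begin{theorem}\label{thm:main}
There is an isomorphism
\[
\mathcal D\;\cong\;\mathbb Z/2\;\oplus\;\bigoplus_{n\in\mathbb N}\mathbb Z ,
\]
with the summand $\mathbb Z/2$ generated by $1$, and $\mathcal D/{\approx}$ is free abelian of countably infinite rank. Equivalently, $\mathcal D$ is isomorphic to the multiplicative group $\mathbb Q^\times$ of nonzero rationals, with $1$ corresponding to $-1$.
\end{theorem}

\subsection*{The method}
The structure of $\mathbb Q^\times$ is read off from the sign and the $p$-adic valuations: these are homomorphisms to $\mathbb Z/2$ and $\mathbb Z$ that separate points, and only finitely many are nonzero at a given rational. We construct such a family on $\mathcal D$. A move from $x$ to an option $w$ changes the value by $w-x\in\mathcal D$, and the same move made in a sum $x+y$ changes the value by $(w+y)-(x+y)=w-x$. So differences, unlike options, do not depend on the other summands. For a fixed difference $\alpha$ we count how many times in a row the value can be changed by $\alpha$, and this count turns out to be additive.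

Section~\ref{sec:options} makes sense of the options of a value, and Section~\ref{sec:delta} finds three rules for difference sets. Section~\ref{sec:example} works out the sums of $1$ and $\ast2$ by hand. Sections \ref{sec:hom} and~\ref{sec:embed} construct the homomorphisms and the embedding, and Section~\ref{sec:heaps} shows that the rank is infinite. Section~\ref{sec:structure} proves a more explicit result, Theorem~\ref{thm:structure}, which contains Theorem~\ref{thm:main}. About games we use only cancellation and (i); fact (ii) is derived along the way.

From algebra we use three standard facts. A subgroup of a free abelian group is free abelian. A surjection $\pi\colon A\to F$ of abelian groups with $F$ free splits, so $A\cong\ker\pi\oplus F$. A countable free abelian group with an infinite linearly independent subset is isomorphic to $\bigoplus_{n\in\mathbb N}\mathbb Z$. For a group $A$ and a set $I$, we write $A^{(I)}$ for the direct sum of copies of $A$ indexed by $I$.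

\section{The options of a value}\label{sec:options}

Options belong to forms, and different forms of one value can have different options: the value $0$ has the form $\{\}$ with no option and the form $1+1$ with the option $1$. In the second form the move to $1$ can be answered by a move back to the value $0$. Lemma~\ref{lem:reverse} says that this is the only way in which the options of two equal forms can differ. Its proof needs test games with prescribed outcomes, which we build in three steps. The first is a substitute for mirroring: a copy of $G$ in which every terminal position is given one extra move.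

\begin{lemma}\label{lem:mate}
Define $G^-$ recursively: $\{\}^-$ is the form $1$, and for nonterminal $G$ the options of $G^-$ are the forms $(G')^-$, where $G'$ runs over the options of $G$. Then $G+G^-$ is P.
\end{lemma}

\begin{proof}
If $G$ is terminal, $G+G^-$ is identical to $1$, which is P. Otherwise $G+G^-$ is nonterminal, and each of its options $G'+G^-$ and $G+(G')^-$ has the option $G'+(G')^-$, which is P by induction. So every option of $G+G^-$ is N.
\end{proof}

If $G\ne H$, some sum separates the two forms, but the definition does not say which of them becomes P. The next lemma lets us choose.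

\begin{lemma}\label{lem:separate}
If $G\neq H$, there is a form $U$ such that $G+U$ is P and $H+U$ is N.
\end{lemma}

\begin{proof}
Choose $T$ such that $G+T$ and $H+T$ have different outcomes. If $G+T$ is P, take $U$ to be $T$. Otherwise $G+T$ is N and $H+T$ is P. Let the options of $U$ be $T$ and the forms $(G')^-$ for all options $G'$ of $G$. Then $H+U$ has the P-option $H+T$, so it is N. The form $G+U$ is nonterminal and its options are all N: $G+T$ is N, and both $G+(G')^-$ and $G'+U$ have the option $G'+(G')^-$, which is P by Lemma~\ref{lem:mate}. So $G+U$ is P.
\end{proof}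

\begin{lemma}\label{lem:both}
If no option of $G$ equals $H$ and no option of $H$ equals $G$, there is a form $T$ such that $G+T$ and $H+T$ are both P.
\end{lemma}

\begin{proof}
If $G$ and $H$ are both terminal, take $T$ to be $1$. Otherwise use Lemma~\ref{lem:separate} to choose, for each option $G_i$ of $G$, a form $X_i$ with $G_i+X_i$ P and $H+X_i$ N, and for each option $H_j$ of $H$, a form $Y_j$ with $H_j+Y_j$ P and $G+Y_j$ N. Let the options of $T$ be the $X_i$ and the $Y_j$; there is at least one, so $G+T$ and $H+T$ are nonterminal. The options of $G+T$ are all N: $G_i+T$ and $G+X_i$ have the P-option $G_i+X_i$, and $G+Y_j$ is N by choice. The options of $H+T$ are all N: $H_j+T$ and $H+Y_j$ have the P-option $H_j+Y_j$, and $H+X_i$ is N by choice.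
\end{proof}

\begin{lemma}\label{lem:reverse}
If $G=H$ and $H'$ is an option of $H$, then some option of $G$ equals $H'$ or some option of $H'$ equals $G$.
\end{lemma}

\begin{proof}
Otherwise Lemma~\ref{lem:both} gives $T$ with $G+T$ and $H'+T$ both P. Since $G=H$, the form $H+T$ is P as well. But it has the P-option $H'+T$, a contradiction.
\end{proof}

To exclude the second alternative we pass to forms of least height. The \emph{birthday} of a form is $0$ for $\{\}$, and otherwise one more than the largest birthday of an option. For $v\in\mathcal M$ let $b(v)$ be the least birthday of a form of value $v$, and fix a form $K_v$ of value $v$ and birthday $b(v)$. An option of an option of $K_v$ has birthday less than $b(v)$, so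
\begin{equation}\label{eq:norev}
\text{no option of an option of $K_v$ has value $v$.}
\end{equation}
Let $\operatorname{Opt}(v)\subset\mathcal M$ be the finite set of values of the options of $K_v$.

\begin{proposition}\label{prop:opt}
Let $v\in\mathcal M$ and let $H$ be a form of value $v$.
\begin{enumerate}
\item[(O1)] If $w\in\operatorname{Opt}(v)$, then $b(w)<b(v)$.
\item[(O2)] Every element of $\operatorname{Opt}(v)$ is the value of an option of $H$.
\item[(O3)] If $H'$ is an option of $H$ and no option of $H'$ has value $v$, then $[H']\in\operatorname{Opt}(v)$. In particular, if $\{\}$ is an option of $H$, then $0\in\operatorname{Opt}(v)$.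
\item[(O4)] $\operatorname{Opt}(v)=\emptyset$ if and only if $v=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(O1) An option of $K_v$ has birthday less than $b(v)$.
(O2) Let $K'$ be an option of $K_v$. By Lemma~\ref{lem:reverse}, some option of $H$ equals $K'$ or some option of $K'$ has value $v$, and \eqref{eq:norev} excludes the latter.
(O3) By Lemma~\ref{lem:reverse}, some option of $K_v$ equals $H'$ or some option of $H'$ has value $v$, and the hypothesis excludes the latter.
(O4) Both conditions say that $K_v$ is terminal, because $b(0)=0$.
\end{proof}

By (O2), $\operatorname{Opt}(v)$ consists of the values that occur as options in every form of $v$. So it does not depend on the choice of $K_v$. In practice (O2) bounds $\operatorname{Opt}(v)$ from above and (O3) from below, starting from any convenient form.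

\begin{lemma}\label{lem:nim}
The values $\ast n$ $(n\ge0)$ are distinct, $\ast n$ is not a unit for $n\ge2$, and $\operatorname{Opt}(\ast n)=\{\ast 0,\dots,\ast(n-1)\}$. In particular $\operatorname{Opt}(1)=\{0\}$.
\end{lemma}

\begin{proof}
For $j\ge2$ the form $\ast j$ is N, since it has the P-option $1$. We show by induction that $\ast j+\ast j$ is P for $j\ge 2$. Its options are the forms $\ast i+\ast j$ with $i<j$. For $i\ge2$ this has the P-option $\ast i+\ast i$, for $i=1$ it has the P-option $1+0$, and for $i=0$ it has the P-option $0+1$.

Let $j<n$. If $j\ge2$, then $\ast j+\ast j$ is P and is an option of $\ast n+\ast j$, which is therefore N. If $j=1$, then $\ast j$ is P and $\ast n$ is N. If $j=0$ and $n=1$, then $\ast j$ is N and $\ast n$ is P. If $j=0$ and $n\ge2$, then $\ast j+\ast n$ is N and $\ast n+\ast n$ is P. So the values are distinct, and by (i) only $\ast0$ and $\ast1$ are units. No option of an option of $\ast n$ equals $\ast n$, so (O2) and (O3) give $\operatorname{Opt}(\ast n)$.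
\end{proof}

\section{Difference sets}\label{sec:delta}

For $x\in\mathcal M$ put
\[
\Delta(x)=\{w-x: w\in\operatorname{Opt}(x)\}\subset\mathcal D .
\]
Thus $\alpha\in\Delta(x)$ means that $x+\alpha$ lies in $\mathcal M$ and belongs to $\operatorname{Opt}(x)$. The set $\Delta(x)$ is finite, it does not contain $0$ by (O1), and it is empty if and only if $x=0$ by (O4).

The form $K_x+K_y$ offers exactly the differences in $\Delta(x)\cup\Delta(y)$, but it need not be a form of least birthday, so some differences may disappear in $\Delta(x+y)$. By (O3) a move can disappear only if a second move undoes it. A move by $\alpha$ in $K_x$ cannot be undone inside $K_x$, so it must be undone by a move by $-\alpha$ in $K_y$.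

\begin{lemma}\label{lem:rules}
Let $x,y\in\mathcal M$ and $\alpha\in\mathcal D$.
\begin{enumerate}
\item[(R1)] If $\alpha\in\Delta(x)$, then $-\alpha\notin\Delta(x+\alpha)$.
\item[(R2)] If $\alpha\in\Delta(x)$ and $-\alpha\notin\Delta(y)$, then $\alpha\in\Delta(x+y)$.
\item[(R3)] $\Delta(x+y)\subseteq\Delta(x)\cup\Delta(y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(R1) Otherwise $x+\alpha\in\operatorname{Opt}(x)$ and $x\in\operatorname{Opt}(x+\alpha)$, and (O1) gives $b(x)<b(x+\alpha)<b(x)$.

(R2) Let $K'$ be an option of $K_x$ of value $x+\alpha$. Then $K'+K_y$ is an option of $K_x+K_y$ of value $x+y+\alpha$. By (O3) it suffices to show that no option of $K'+K_y$ has value $x+y$. If $K''+K_y$ has value $x+y$ for an option $K''$ of $K'$, then cancellation gives $[K'']=x$, contrary to \eqref{eq:norev}. If $K'+K_y'$ has value $x+y$ for an option $K_y'$ of $K_y$, then $x+\alpha+[K_y']=x+y$, so $-\alpha=[K_y']-y\in\Delta(y)$, contrary to the hypothesis.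

(R3) By (O2) applied to $K_x+K_y$, an element of $\operatorname{Opt}(x+y)$ has the shape $w+y$ with $w\in\operatorname{Opt}(x)$ or $x+w$ with $w\in\operatorname{Opt}(y)$. Subtracting $x+y$ gives $w-x\in\Delta(x)$ or $w-y\in\Delta(y)$.
\end{proof}

The hypothesis $-\alpha\notin\Delta(y)$ in (R2) cannot be dropped. Since $-1=1$, we have $\Delta(1)=\{0-1\}=\{1\}$, while $\Delta(1+1)=\Delta(0)=\emptyset$.

\section{The sums of $1$ and $\ast 2$}\label{sec:example}

The whole method is visible in the submonoid generated by $1$ and $a=\ast2$. Its elements are $na+\varepsilon$ with $n\ge0$ and $\varepsilon\in\langle1\rangle$. By Lemma~\ref{lem:nim}, $\Delta(a)=\{-a,\,1-a\}$, and the negatives of these two elements are $a$ and $a+1$. The five elements $1,\ -a,\ 1-a,\ a,\ a+1$ are distinct: the difference of two of them is $1$ or has the shape $\pm a+\varepsilon$ or $\pm 2a+\varepsilon$, and if one of the latter vanished, $a$ would be a unit.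

By (R3), $\Delta(na)\subseteq\{-a,1-a\}$ for all $n$. So $\Delta((n-1)a)$ contains neither $a$ nor $a+1$, and (R2) applied to $a+(n-1)a$ shows that both differences survive. In $na+1$ they survive as well, because $\Delta(1)=\{1\}$ contains neither $a$ nor $a+1$; and $1$ survives because $-1=1\notin\Delta(na)$. Thus for $n\ge1$
\[
\Delta(na)=\{-a,\ 1-a\},\qquad \Delta(na+1)=\{1,\ -a,\ 1-a\}.
\]

Fix $\alpha=-a$ and move by $\alpha$ as long as possible. From $na+\varepsilon$ we obtain
\[
na+\varepsilon\ \to\ (n-1)a+\varepsilon\ \to\ \cdots\ \to\ \varepsilon ,
\]
and the chain stops there because $\Delta(\varepsilon)\subseteq\{1\}$. Its length $n$ depends only on the value, and it is additive. Now fix $\alpha=1$. A move by $1$ is possible from $na+1$ and impossible from $na$, so the chain has length $1$ or $0$, and this length is additive modulo $2$: here $\alpha=-\alpha$, and two available moves cancel. Since $n$ and $\varepsilon$ can be read off from the value, the elements $na+\varepsilon$ are distinct, and the subgroup of $\mathcal D$ generated by $1$ and $a$ is $\mathbb Z/2\oplus\mathbb Z$. No test game separating $ma$ from $na$ had to be found. The third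 difference $1-a$ gives nothing more on this submonoid: each move lowers $n$ by one and changes $\varepsilon$, so the chain again has length $n$.

In general we cannot compute difference sets, and $\alpha\in\Delta(x)$ may meet $-\alpha\in\Delta(y)$, in which case (R2) says nothing about $x+y$. The example suggests a description of the count that avoids following chains through a sum: $n$ is the number of steps by $-a$ from $na+\varepsilon$ to a value whose difference set contains neither $a$ nor $-a$. By (R3) such values are closed under addition.

\section{One homomorphism for each difference}\label{sec:hom}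

Let $\alpha\in\mathcal D\setminus\{0\}$. Call $x\in\mathcal M$ \emph{$\alpha$-neutral} if $\alpha\notin\Delta(x)$ and $-\alpha\notin\Delta(x)$. By (R3), a sum of $\alpha$-neutral values is $\alpha$-neutral. Let $c_\alpha(x)$ be the largest $k\ge0$ such that $\alpha\in\Delta(x+i\alpha)$ for $0\le i<k$. Then $x+i\alpha\in\mathcal M$ for $0\le i\le k$, and each step lowers $b$ by (O1). So the largest $k$ exists and $c_\alpha(x)\le b(x)$; this is where the finite height of games is used. Moreover,
\begin{equation}\label{eq:end}
\text{if $k=c_\alpha(x)\ge1$, then $x+k\alpha$ is $\alpha$-neutral,}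
\end{equation}
since $\alpha\notin\Delta(x+k\alpha)$ by maximality and $-\alpha\notin\Delta(x+k\alpha)$ by (R1).

We want to show that at most one value $x+m\alpha$ is neutral. If $z$ and $z+m\alpha$ are both neutral, we cannot walk from one to the other, and the elements between them need not lie in $\mathcal M$. The remedy is to add a value $W$ with a chain of at least $m$ moves by $\alpha$ and to shift $m\alpha$ from one summand to the other. Multiples of a single value supply such chains.

\begin{lemma}\label{lem:chain}
Let $\alpha\in\Delta(w)$ and $-\alpha\notin\Delta(w)$. Let $n\ge1$, $W=nw$ and $q=n\,c_\alpha(w)$, so that $q\ge n$. For $0\le i\le q$ we have $W+i\alpha\in\mathcal M$ and $-\alpha\notin\Delta(W+i\alpha)$, and $\alpha\in\Delta(W+i\alpha)$ if and only if $i<q$.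
\end{lemma}

\begin{proof}
Put $k=c_\alpha(w)\ge1$. For $0\le j\le k$ we have $-\alpha\notin\Delta(w+j\alpha)$, by hypothesis for $j=0$ and by (R1) for $j\ge1$. Write $i=i_1+\dots+i_n$ with $0\le i_l\le k$, so that $W+i\alpha=\sum_l(w+i_l\alpha)\in\mathcal M$. By (R3), $-\alpha\notin\Delta(W+i\alpha)$. If $i<q$, we may assume $i_1<k$. Then $\alpha\in\Delta(w+i_1\alpha)$, and $-\alpha$ is not in the difference set of the sum of the other terms by (R3), so (R2) gives $\alpha\in\Delta(W+i\alpha)$. If $i=q$, then all $i_l$ equal $k$, and (R3) gives $\alpha\notin\Delta(W+q\alpha)$.
\end{proof}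

Let $E$ be the set of all $\alpha\in\mathcal D$ such that $\alpha$ or $-\alpha$ lies in some $\Delta(x)$. Call $\alpha\in E$ \emph{two-sided} if $\alpha$ and $-\alpha$ both lie in $\Delta(x)$ for one value $x$, and \emph{one-sided} otherwise. The elements $\alpha$ and $-\alpha$ are of the same kind, and $\alpha\in E$ with $\alpha=-\alpha$ is two-sided; for instance, $1$ is two-sided. The two kinds behave like $-a$ and $1$ in Section~\ref{sec:example}.

\begin{proposition}\label{prop:one}
Let $\alpha\in E$ be one-sided and put $f_\alpha(x)=c_\alpha(x)-c_{-\alpha}(x)$ for $x\in\mathcal M$. Then $f_\alpha(x)$ is the unique integer $m$ such that $x+m\alpha$ lies in $\mathcal M$ and is $\alpha$-neutral, and $f_\alpha\colon\mathcal M\to\mathbb Z$ is a homomorphism. Moreover $f_{-\alpha}=-f_\alpha$, $|f_\alpha(x)|\le b(x)$, and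
\[
f_\alpha(x)>0\iff\alpha\in\Delta(x),\qquad f_\alpha(x)<0\iff-\alpha\in\Delta(x).
\]
\end{proposition}

\begin{proof}
We have $c_\alpha(x)\ge1$ if and only if $\alpha\in\Delta(x)$. Since $\alpha$ is one-sided, at most one of $c_\alpha(x)$ and $c_{-\alpha}(x)$ is nonzero. This gives the signs and the bound, and $f_{-\alpha}=-f_\alpha$ holds by definition. If both counts vanish, $x$ is neutral. Otherwise \eqref{eq:end}, applied to $\alpha$ or to $-\alpha$, shows that $x+f_\alpha(x)\alpha$ lies in $\mathcal M$ and is neutral.

\emph{Uniqueness.} Suppose that $z$ and $z+m\alpha$ lie in $\mathcal M$ and are neutral, with $m>0$. Replacing $(\alpha,z)$ by $(-\alpha,z+m\alpha)$ if necessary, we may assume that $\alpha\in\Delta(w)$ for some $w$. Then $-\alpha\notin\Delta(w)$, because $\alpha$ is one-sided. Take $W$ and $q$ as in Lemma~\ref{lem:chain} with $n=m$, so $q\ge m$, and consider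
\[
z+(W+q\alpha)=(z+m\alpha)+(W+(q-m)\alpha).
\]
On the left, $\alpha$ lies in neither $\Delta(z)$ nor $\Delta(W+q\alpha)$, so by (R3) it is not in the difference set of the sum. On the right, $\alpha\in\Delta(W+(q-m)\alpha)$ and $-\alpha\notin\Delta(z+m\alpha)$, so by (R2) it is. This is a contradiction.

\emph{Additivity.} The values $x+f_\alpha(x)\alpha$ and $y+f_\alpha(y)\alpha$ are neutral, hence so is their sum $(x+y)+(f_\alpha(x)+f_\alpha(y))\alpha$. By uniqueness $f_\alpha(x+y)=f_\alpha(x)+f_\alpha(y)$. Also $f_\alpha(0)=0$.
\end{proof}

For two-sided $\alpha$ uniqueness fails: $0$ and $0+2\cdot 1$ are both $1$-neutral. What replaces it is that $\alpha$ and $-\alpha$ always occur together. A value with only one of them would have the long chains of Lemma~\ref{lem:chain}, and the same shifting argument rules this out.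

\begin{proposition}\label{prop:two}
Let $\alpha\in E$ be two-sided. Every $x\in\mathcal M$ either is $\alpha$-neutral or has both $\alpha$ and $-\alpha$ in $\Delta(x)$. Putting $t_\alpha(x)=0$ in the first case and $t_\alpha(x)=1$ in the second defines a homomorphism $t_\alpha\colon\mathcal M\to\mathbb Z/2$, and $t_{-\alpha}=t_\alpha$.
\end{proposition}

\begin{proof}
Choose $x_0$ with $\alpha,-\alpha\in\Delta(x_0)$ and put $k=c_\alpha(x_0)\ge1$. By \eqref{eq:end}, $x_0+k\alpha$ is neutral. Suppose that $\alpha\in\Delta(y)$ and $-\alpha\notin\Delta(y)$. Take $W$ and $q$ as in Lemma~\ref{lem:chain} with $w=y$ and $n=k$, so $q\ge k$, and consider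
\[
x_0+(W+q\alpha)=(x_0+k\alpha)+(W+(q-k)\alpha).
\]
On the left, $-\alpha\in\Delta(x_0)$ and $\alpha\notin\Delta(W+q\alpha)$, so by (R2) $-\alpha$ is in the difference set of the sum. On the right, $-\alpha$ lies in neither $\Delta(x_0+k\alpha)$ nor $\Delta(W+(q-k)\alpha)$, so by (R3) it is not. This is a contradiction. Since $-\alpha$ is also two-sided, the same statement for $-\alpha$ excludes $-\alpha\in\Delta(y)$, $\alpha\notin\Delta(y)$. This proves the dichotomy.

For additivity there are three cases. A sum of two neutral values is neutral. If $t_\alpha(x)=1$ and $z$ is neutral, then (R2) gives $\alpha\in\Delta(x+z)$, so $t_\alpha(x+z)=1$. If $t_\alpha(x)=t_\alpha(y)=1$, then $-\alpha\notin\Delta(x+\alpha)$ and $\alpha\notin\Delta(y-\alpha)$ by (R1). By the dichotomy both $x+\alpha$ and $y-\alpha$ are neutral, so $x+y=(x+\alpha)+(y-\alpha)$ is neutral. Finally $t_\alpha(0)=0$, and the definition is symmetric in $\pm\alpha$.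
\end{proof}

A homomorphism $h$ from $\mathcal M$ to an abelian group extends uniquely to $\mathcal D$ by $h(x-y)=h(x)-h(y)$; this is well defined because $x_1+y_2=x_2+y_1$ implies $h(x_1)-h(y_1)=h(x_2)-h(y_2)$. From now on $f_\alpha$ and $t_\alpha$ denote the extensions.

\section{The embedding}\label{sec:embed}

Let $R\subset E$ contain exactly one element of each pair $\{\alpha,-\alpha\}$, and let $R_1$ and $R_2$ be the sets of one-sided and of two-sided elements of $R$. The homomorphisms detect which differences lie in $\Delta(x)$. To see that they detect a given $d\ne 0$, we write $d=x-y$ in lowest terms, which forces $\Delta(x)$ and $\Delta(y)$ to be disjoint.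

\begin{proposition}\label{prop:embed}
The map $\Phi=\big((f_\alpha)_{\alpha\in R_1},(t_\alpha)_{\alpha\in R_2}\big)$ is an injective homomorphism
\[
\mathcal D\longrightarrow\mathbb Z^{(R_1)}\oplus(\mathbb Z/2)^{(R_2)} .
\]
\end{proposition}

\begin{proof}
For $x\in\mathcal M$ the $\alpha$-coordinate of $\Phi(x)$ is nonzero only if $\alpha$ or $-\alpha$ lies in $\Delta(x)$. This set is finite, because forms have finitely many options. So $\Phi(x)$, and hence $\Phi(x-y)$, lies in the direct sum.

Let $0\neq d\in\mathcal D$, and write $d=x-y$ with $x,y\in\mathcal M$ and $b(x)+b(y)$ minimal. If $\beta\in\Delta(x)\cap\Delta(y)$, then $d=(x+\beta)-(y+\beta)$ with $x+\beta\in\operatorname{Opt}(x)$ and $y+\beta\in\operatorname{Opt}(y)$, which contradicts minimality by (O1). So $\Delta(x)\cap\Delta(y)=\emptyset$. The two sets are not both empty, since otherwise $x=y=0$. Replacing $d$ by $-d$ if necessary, we find $\beta\in\Delta(x)\setminus\Delta(y)$. If $\beta$ is one-sided, then $f_\beta(x)>0\ge f_\beta(y)$, so $f_\beta(d)\ne0$. If $\beta$ is two-sided, then $t_\beta(x)=1$ and $t_\beta(y)=0$ by the dichotomy, so $t_\beta(d)\neq0$. One of $\pm\beta$ lies in $R$,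 and $f_{-\beta}=-f_\beta$, $t_{-\beta}=t_\beta$. Hence $\Phi(d)\ne0$.
\end{proof}

\section{Even nim-heaps are independent}\label{sec:heaps}

The embedding bounds $\mathcal D$ from above, and it remains to see that the rank is infinite. If $0\in\operatorname{Opt}(x)$, then $-x\in\Delta(x)$, and the chain of moves by $-x$ from $x$ ends after one step. So $f_{-x}$ is a candidate for a coordinate function dual to $x$. Values with option $0$ have the further advantage that they decompose only trivially.

\begin{lemma}\label{lem:indec}
If $y,z\in\mathcal M$ and $0\in\operatorname{Opt}(y+z)$, then $y$ or $z$ is a unit.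
\end{lemma}

\begin{proof}
By (O2) applied to $K_y+K_z$, we have $0=w+z$ with $w\in\operatorname{Opt}(y)$ or $0=y+w$ with $w\in\operatorname{Opt}(z)$.
\end{proof}

\begin{proposition}\label{prop:indep}
For even $n\ge2$ the element $-{\ast n}$ is one-sided, and $f_{-\ast n}(\ast m)=\delta_{mn}$ for all even $m,n\ge2$. Hence $\ast2,\ast4,\ast6,\dots$ are linearly independent over $\mathbb Z$ in $\mathcal D$.
\end{proposition}

\begin{proof}
Let $m,n\ge2$ be even. By Lemma~\ref{lem:nim}, $\Delta(\ast m)=\{\ast j-\ast m: 0\le j<m\}$, and $\ast m$, $\ast n$ are not units.

First, $\ast n\notin\Delta(\ast m)$. Otherwise $\ast m+\ast n=\ast j$ for some $j<m$. If $j=0$, then $\ast m$ is a unit. If $j\ge1$, then $0\in\operatorname{Opt}(\ast j)$, and $\ast m$ or $\ast n$ is a unit by Lemma~\ref{lem:indec}.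

Next, $-{\ast n}\notin\Delta(\ast m)$ if $m\ne n$. Otherwise $\ast m=\ast n+\ast j$ for some $j<m$. By Lemma~\ref{lem:indec}, $\ast j$ is a unit, so $j\le 1$, and $j=0$ is excluded because $\ast m\ne\ast n$. So $\ast m=\ast n+1$, and adding $1$ gives $\ast n=\ast m+1$. Let $r$ be the larger and $s$ the smaller of $m,n$; then $r\ge s+2$ since both are even. The set $\operatorname{Opt}(\ast r)$ has $r$ elements, while the form $\ast s+1$ of the same value has at most $s+1$ options. This contradicts (O2).

Now $\Delta(\ast n)$ contains $-{\ast n}$ and not $\ast n$, so $-{\ast n}$ is one-sided by Proposition~\ref{prop:two}. For $m\ne n$ the value $\ast m$ is $(-{\ast n})$-neutral, so $f_{-\ast n}(\ast m)=0$. Since $\ast n+(-{\ast n})=0$ is neutral, $f_{-\ast n}(\ast n)=1$. Applying $f_{-\ast n}$ to a relation $\sum_m k_m\cdot{\ast m}=0$ gives $k_n=0$.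
\end{proof}

\begin{remark}
The restriction to even heaps is needed. If the options of two forms $G,H$ have the same set of values, then $G=H$: by induction on $X$, the forms $G+X$ and $H+X$ are both terminal or both not, and their options have the same set of outcomes. The options $1$, $1+1$, $\ast2$ of $\ast2+1$ have values $1,0,\ast2$. So $\ast3=\ast2+1$ and $2\cdot{\ast3}=2\cdot{\ast2}$.
\end{remark}

\section{The structure of $\mathcal D$}\label{sec:structure}

Proposition~\ref{prop:embed} allows many coordinates in $\mathbb Z/2$. The first part of the next theorem says that there is only one, and the other parts follow from the resulting embedding.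

\begin{theorem}\label{thm:structure}
\begin{enumerate}
\item[(1)] The only two-sided element is $\alpha=1$. Hence $\Phi=(t_1,(f_\alpha)_{\alpha\in R_1})$ is an embedding $\mathcal D\hookrightarrow\mathbb Z/2\oplus\mathbb Z^{(R_1)}$, and \emph{(ii)} follows from \emph{(i)} and cancellation.
\item[(2)] \emph{(Canonical splitting.)} Call $x\in\mathcal M$ odd if $x+1\in\operatorname{Opt}(x)$, and even otherwise. Parity is additive, each $\approx$-class in $\mathcal M$ consists of one even and one odd value, and $\mathcal D=\langle1\rangle\oplus\mathcal D_0$, where $\mathcal D_0=\ker t_1\cong\bigoplus_{n\in\mathbb N}\mathbb Z$.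
\item[(3)] \emph{(Option differences are primitive.)} If $w\in\operatorname{Opt}(x)$ and $\alpha=w-x\ne1$, then $\mathcal D=\mathbb Z\alpha\oplus\ker f_\alpha$. In particular, if $0\in\operatorname{Opt}(x)$ and $x\ne1$, then $\mathbb Zx$ is an infinite cyclic direct summand of $\mathcal D$, and $x\approx ne$ with $e\in\mathcal D$, $n\ge1$ forces $n=1$.
\item[(4)] \emph{(Bounded divisibility.)} If $d=x-y\notin\langle1\rangle$ with $x,y\in\mathcal M$, and $d\approx ne$ with $e\in\mathcal D$, $n\ge1$, then $n\le b(x)+b(y)$.
\item[(5)] Every subgroup of $\mathcal D$, in particular the group of differences of any submonoid of $\mathcal M$, is free abelian if it does not contain $1$, and is the direct sum of $\mathbb Z/2$ and a free abelian group if it does.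
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of (1)]
We saw that $1$ is two-sided. Let $\alpha$ be two-sided, and choose $x\in\mathcal M$ with $t_\alpha(x)=1$ and $b(x)$ minimal. The plan is to show that no coordinate in $\mathbb Z$ sees $x$. Then $2x=0$ by Proposition~\ref{prop:embed}, and (i) identifies $x$.

Put $y=x+\alpha$ and $z=x-\alpha$. Both lie in $\operatorname{Opt}(x)$, so $b(y),b(z)<b(x)$ and $t_\alpha(y)=t_\alpha(z)=0$ by minimality. Also $y+z=2x$. Let $\beta\in\Delta(x)$. Then $x+\beta\in\operatorname{Opt}(x)$, so $t_\alpha(x+\beta)=0$ by minimality, and $t_\alpha(\beta)=1$. If $\beta\in\Delta(y)$, then $y+\beta\in\operatorname{Opt}(y)$ satisfies $b(y+\beta)<b(y)<b(x)$ and $t_\alpha(y+\beta)=0+1=1$, contrary to minimality. So $\beta\notin\Delta(y)$, and the same computation with $z$ in place of $y$ gives $\beta\notin\Delta(z)$. If $\beta$ were one-sided, Proposition~\ref{prop:one} would give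
\[
0<2f_\beta(x)=f_\beta(y)+f_\beta(z)\le0 .
\]
So every element of $\Delta(x)$ is two-sided.

Hence $x$ is $\gamma$-neutral and $f_\gamma(x)=0$ for every one-sided $\gamma$. Doubling kills the coordinates in $\mathbb Z/2$, so $\Phi(2x)=0$ and $2x=0$. Thus $x$ is a unit, and $x\ne0$ because $\Delta(x)\neq\emptyset$. By (i), $x=1$, and $\alpha\in\Delta(1)=\{1\}$. So $R_2=\{1\}$, which gives the embedding. The group $\mathbb Z/2\oplus\mathbb Z^{(R_1)}$ has exactly one nonzero torsion element, so $\mathcal D$ has at most one, and $1$ is such an element.
\end{proof}

\begin{proof}[Proof of (2)]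
We have $t_1(x)=1$ if and only if $1\in\Delta(x)$, that is, $x+1\in\operatorname{Opt}(x)$. So parity is the homomorphism $t_1$, and $t_1(1)=1$. The class of $x$ consists of $x$ and $x+1$, which have different parity. Since $t_1$ restricts to an isomorphism $\langle1\rangle\to\mathbb Z/2$, we get $\mathcal D=\langle1\rangle\oplus\mathcal D_0$. By (1), $\Phi$ embeds $\mathcal D_0$ in $\mathbb Z^{(R_1)}$, so $\mathcal D_0$ is free abelian. It is countable, because there are countably many forms. It contains the elements $2\cdot{\ast n}$ with $n\ge2$ even, which are independent by Proposition~\ref{prop:indep}. Hence $\mathcal D_0\cong\bigoplus_{n\in\mathbb N}\mathbb Z$.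
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (2), $\mathcal D=\langle1\rangle\oplus\mathcal D_0\cong\mathbb Z/2\oplus\bigoplus_{n\in\mathbb N}\mathbb Z$ and $\mathcal D/{\approx}\cong\mathcal D_0$. Unique factorization of integers gives $\mathbb Q^\times\cong\{\pm1\}\times\bigoplus_{p\text{ prime}}\mathbb Z$, the same group, and $1\in\mathcal D$ corresponds to $-1$ since these are the elements of order $2$.
\end{proof}

\begin{proof}[Proof of (3)--(5)]
(3) By (1), $\alpha\in\Delta(x)$ is one-sided. The value $x+f_\alpha(x)\alpha=(x+\alpha)+(f_\alpha(x)-1)\alpha$ is neutral, so uniqueness in Proposition~\ref{prop:one} gives $f_\alpha(x+\alpha)=f_\alpha(x)-1$, that is, $f_\alpha(\alpha)=-1$. Hence $\alpha$ has infinite order, $\mathbb Z\alpha\cap\ker f_\alpha=0$, and every $d$ is the sum of $-f_\alpha(d)\alpha$ and $d+f_\alpha(d)\alpha\in\ker f_\alpha$. If $0\in\operatorname{Opt}(x)$ and $x\ne1$, take $\alpha=-x$, which is not $1$ because $-1=1$. If $x-ne\in\langle1\rangle$, then $1=f_{-x}(x)=nf_{-x}(e)$, since a homomorphism to $\mathbb Z$ vanishes on torsion. So $n=1$.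

(4) By (1), $d$ is not a torsion element, so $\Phi(2d)\neq0$ and $f_\alpha(d)\ne0$ for some one-sided $\alpha$. Since $f_\alpha(d)=nf_\alpha(e)$, we obtain
\[
n\le|f_\alpha(d)|\le|f_\alpha(x)|+|f_\alpha(y)|\le b(x)+b(y).
\]

(5) Let $S$ be a subgroup of $\mathcal D$. Its image $F$ in the free abelian group $\mathcal D/\langle1\rangle$ is free, so the surjection $S\to F$ splits and $S\cong(S\cap\langle1\rangle)\oplus F$.
\end{proof}

The hypotheses involving $1$ in (3) and (4) are needed: $\mathbb Z\cdot 1$ is finite, and $1\approx n\cdot0$ for every $n$.

\begin{remark}
If (ii) is assumed, Theorem~\ref{thm:main} follows without part (1). Doubling kills all coordinates in $\mathbb Z/2$, so Proposition~\ref{prop:embed} embeds $2\mathcal D$ in $\mathbb Z^{(R_1)}$. Thus $2\mathcal D$ is free, and it is countable of infinite rank by Proposition~\ref{prop:indep}. The surjection $d\mapsto2d$ onto $2\mathcal D$ splits, and its kernel is $\langle1\rangle$ by (ii). In either argument the freeness comes from the subgroup theorem for free abelian groups; we do not determine the image of $\Phi$ or exhibit a basis.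
\end{remark}

\begin{thebibliography}{1}

\bibitem{Siegel}
Aaron N. Siegel, \emph{On the Structure of Mis\`ere Impartial Games}, arXiv:2012.08554 (2020).

\end{thebibliography}
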